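# Sofic shifts in dimension at least two that no SFT of equal entropy covers

## 1. The theorem and its vocabulary

**Theorem A.** For every $d\ge 2$ there is a $\mathbb Z^d$ sofic shift $X$ such that no $\mathbb Z^d$ SFT $Y$ with $h(Y)=h(X)$ factors onto $X$. Moreover $X$ has a safe symbol (a letter $*$ such that replacing any set of letters of any $x\in X$ by $*$ stays in $X$), and $X$ is strongly irreducible.

Let us unpack this. Fix $d\ge 1$ and a finite alphabet $\mathcal A$. A *$\mathbb Z^d$-subshift* is a nonempty closed set $X\subseteq\mathcal A^{\mathbb Z^d}$ (product topology) invariant under all shifts $(\sigma_vx)(u)=x(u+v)$. It is a *shift of finite type* (SFT) if it is the set of all configurations avoiding some finite set of forbidden finite patterns. Enlarging the shapes, we may always assume that all forbidden patterns have the shape $[0,R]^d$ for one $R\ge1$; I call translates of $[0,R]^d$ *windows*.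

A *factor map* $\pi:Y\to X$ is a continuous surjection commuting with all shifts. By the Curtis–Hedlund–Lyndon theorem it is a *block code*: for some radius $r$, the letter $\pi(y)_v$ is a function, the same for all $v$, of $y_{v+[-r,r]^d}$. We also say that $Y$ *covers* $X$. A subshift is *sofic* if it is a factor of some SFT.

Let $\mathcal L_\Gamma(X)$ be the set of patterns on $\Gamma$ that occur in elements of $X$. The *entropy* is
$$h(X)=\lim_{n\to\infty}\frac1{n^d}\log|\mathcal L_{[0,n)^d}(X)|.$$
If $Y$ covers $X$ by a block code of radius $r$, then $|\mathcal L_{[0,n)^d}(X)|\le|\mathcal L_{[-r,n+r)^d}(Y)|$, so $h(X)\le h(Y)$. The question is whether a sofic shift can always be covered by an SFT with no loss in this inequality.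

Finally, $X$ is *strongly irreducible* if there is a $g$ such that for all $E,E'\subset\mathbb Z^d$ at distance at least $g$ and all $x,x'\in X$, some element of $X$ agrees with $x$ on $E$ and with $x'$ on $E'$. All distances are $\ell^\infty$. Two cells are *adjacent* if they differ by a unit vector $\pm e_i$.

In dimension one the answer to the question is yes: Coven's theorem says that every one-dimensional sofic shift is a factor of an SFT of the same entropy. Whether this remains true in higher dimension is asked in Linda Brown Westrick, "Seas of squares with sizes from a $\Pi^0_1$ set", arXiv:1609.07411 (2016). Theorem A says no in every dimension $d\ge2$; by Coven's theorem, $d\ge 2$ is the full range in which the statement fails. Two companions, Theorems B and C, are stated in Section 5, when their vocabulary is in place.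

## 2. Dimension one, and why determinizing is not enough in dimension two

**Example (even shift).** Let $X\subset\{0,1\}^{\mathbb Z}$ consist of the sequences with an even number of $0$s between any two consecutive $1$s. Take the graph with vertices $A,B$ and edges $A\to A$ labelled $1$, $A\to B$ labelled $0$, $B\to A$ labelled $0$. Let $Y$ be the SFT of bi-infinite edge paths; reading labels maps $Y$ onto $X$. From each vertex at most one edge carries a given label, so a path is determined by its starting vertex and its labels. Hence $|\mathcal L_n(X)|\le|\mathcal L_n(Y)|\le2|\mathcal L_n(X)|$ and $h(Y)=h(X)$.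

A first case with $d=2$: let $X$ consist of the $x\in\{0,1\}^{\mathbb Z^2}$ all of whose rows lie in the even shift, with no relation between rows. Covering row by row by the SFT above gives an SFT cover, and both pattern counts on $[0,n)^2$ are the $n$-th powers of the one-dimensional counts. The entropies agree again.

**The general argument for $d=1$.** Let $\pi:Y\to X$ be an SFT cover. After recoding by longer blocks, $\pi$ acts letter by letter and $Y$ is the set of bi-infinite paths in a finite directed graph on its alphabet $V$, in which every letter and every edge occurs in a point of $Y$. Label an edge $y\to y'$ by $\pi(y')$. For $S\subseteq V$ and a letter $a$ put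
$$S\cdot a=\{y'\in V:\ \pi(y')=a,\ y\to y'\text{ for some }y\in S\}.$$
Let $\widehat Y$ be the edge shift of the graph whose vertices are the nonempty subsets of $V$, with an edge from $S$ to $S\cdot a$ labelled $a$ whenever $S\cdot a\ne\emptyset$.

The labels of a finite path $S_0\to S_1\to\dots\to S_n$ form a word of $X$: pick $y_n\in S_n$, a predecessor $y_{n-1}\in S_{n-1}$, and so on; this gives a path in the original graph with the same labels. So labels of bi-infinite paths lie in $X$. Conversely, for $x\in X$ let $S_k$ be the set of last letters of left-infinite paths $(y_j)_{j\le k}$ with $\pi(y_j)=x_j$ for all $j\le k$. Then $S_k\neq\emptyset$ and $S_k=S_{k-1}\cdot x_k$, so $x$ is read along the path $(S_k)$. Finally a path is determined by its first set and its labels, so $|\mathcal L_n(\widehat Y)|\le2^{|V|}|\mathcal L_n(X)|$ and $h(\widehat Y)=h(X)$.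

**Where this stops.** The price of determinizing is the number of states that separate past from future. In dimension one it is a constant. Scan a box of side $n$ in $\mathbb Z^d$ hyperplane by hyperplane: a "state" is now a set of patterns on about $n^{d-1}$ cells, and the number of such sets is doubly exponential in $n^{d-1}$. Letters of a finite alphabet written near the cut can only record $e^{O(n^{d-1})}$ states. So this argument gives nothing for $d\ge2$. To turn the obstacle into a counterexample we look for a condition across a cut which is cheap to certify by *guessing* but expensive to describe without ambiguity.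

## 3. Boxes with a mirror, and the subshift $X$

From now on $d\ge2$. The alphabet is
$$\mathcal A=\{a,m,z\}^d\times\{0,1\}\times\{0,1\},$$
and the letter at $u$ is written $(\operatorname{role}_1(u),\dots,\operatorname{role}_d(u);\delta(u);b(u))$. Read $a$ as "first", $z$ as "last", $m$ as "middle"; $\delta$ marks a diagonal and $b$ is a free bit.

**Definition (complete box).** A rectangle $R=\prod_i[s_i+1,s_i+n_i]$ with all $n_i\ge2$ and $n_1=n_2$ is a *complete box* of $x\in\mathcal A^{\mathbb Z^d}$ if for every $p\in R$:

- for each $i$, $\operatorname{role}_i(p)=a$ if $p_i=s_i+1$, $\operatorname{role}_i(p)=z$ if $p_i=s_i+n_i$, and $\operatorname{role}_i(p)=m$ otherwise;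
- $\delta(p)=1$ if and only if $p_1-s_1=p_2-s_2$.

In relative coordinates ($s=0$) write $p=(i,j,w)$ with $w$ the coordinates $3,\dots,d$ (absent if $d=2$), and $p^\tau=(j,i,w)$. Since $n_1=n_2$, $p^\tau\in R$. The box is *symmetric* if $b(p)=b(p^\tau)$ for all $p\in R$, otherwise *asymmetric*.

**Example ($d=2$, side $2$).** The cells $(1,1),(1,2),(2,1),(2,2)$ have roles $(a,a),(a,z),(z,a),(z,z)$ and $\delta=1,0,0,1$. The box is asymmetric exactly when $b(1,2)\ne b(2,1)$; of the $16$ choices of bits, $8$ are asymmetric.

**Definition (the subshift $X$).** $X$ is the set of $x\in\mathcal A^{\mathbb Z^d}$ having no symmetric complete box.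

Being a symmetric complete box is a condition on the finite pattern in the rectangle, so $X$ is closed; it is shift-invariant, and it contains every configuration with all roles equal to $m$. The forbidden patterns are infinitely many, one family for each size.

**Lemma 1.** Two complete boxes of $x$ with a common cell $u$ coincide.

*Proof.* Let $u$ lie in the complete box with parameters $s,n$. Along the line through $u$ in direction $e_i$, inside the box, $\operatorname{role}_i$ equals $a$ only at the first cell and $z$ only at the last. Hence
$$u_i-(s_i+1)=\min\{k\ge0:\operatorname{role}_i(u-ke_i)=a\},\qquad s_i+n_i-u_i=\min\{k\ge0:\operatorname{role}_i(u+ke_i)=z\}.$$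
The right sides depend only on $x$ and $u$. $\square$

**Lemma 2.** If $x\in X$ and some $v+[1,n]^d$, $n\ge2$, is overwritten by an asymmetric complete box pattern, the result is in $X$.

*Proof.* In the result, the cube is a complete box. A complete box of the result that meets it equals it, by Lemma 1, and is asymmetric. A complete box of the result that does not meet the cube was already a complete box of $x$, so it is asymmetric. $\square$

**Lemma 3.** The letter $*=(a,m,\dots,m;1;0)$ is a safe symbol for $X$, and $X$ is strongly irreducible.

*Proof.* In a complete box, a cell with $\operatorname{role}_1=a$ and $\operatorname{role}_2\ne a$ has $p_1-s_1=1\ne p_2-s_2$, so $\delta=0$. Hence $*$ lies in no complete box of any configuration. If some letters of $x\in X$ are replaced by $*$, every complete box of the result consists of unreplaced cells, so it is a complete box of $x$ and is asymmetric. Thus $*$ is safe.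

Let $E,E'$ contain no common or adjacent cells (distance at least $2$ suffices), let $x,x'\in X$, and consider the configuration equal to $x$ on $E$, to $x'$ on $E'$ and to $*$ elsewhere. A complete box of it contains no $*$, so lies in $E\cup E'$; a rectangle is connected through adjacent cells, so it lies in $E$ or in $E'$. It is then a complete box of $x$ or of $x'$, hence asymmetric. So the configuration is in $X$. $\square$

## 4. Cutting a cube along its mirror: rectangles against rank

For $n\ge2$ let
$$\Lambda=[1,n]^d,\quad K=\{v\in\Lambda:v_1\le v_2\},\quad L=\{v\in\Lambda:v_1>v_2\},\quad D=\tfrac12n^{d-1}(n-1),\quad M=2^D.$$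
Here $D$ is the number of cells of $\Lambda$ with $v_1<v_2$: there are $\binom n2$ choices for $(v_1,v_2)$ and $n^{d-2}$ for the rest.

For finite $K$ and $\rho\ge0$ the two-sided boundary layer is
$$S_\rho(K)=\{v:\operatorname{dist}(v,K)\le\rho,\ \operatorname{dist}(v,K^c)\le\rho\}.$$
For instance, in dimension one and for $n\ge2$, $S_1([1,n])=\{0,1,n,n+1\}$.

**Lemma 4.** For the half-cube $K$ above, $|S_\rho(K)|\le2d(2\rho+1)^dn^{d-1}$.

*Proof.* $K$ is the set of integer points of a convex set, so every line parallel to a coordinate axis meets it in an interval (possibly empty). For each of the $d$ directions at most $n^{d-1}$ lines meet $K$, and each gives at most two adjacent pairs with one cell in $K$ and one in $K^c$. So there are at most $2dn^{d-1}$ such pairs. If $v\in S_\rho(K)$, the cube $v+[-\rho,\rho]^d$ meets both $K$ and $K^c$ and is connected, so it contains such a pair. A given pair is contained in at most $(2\rho+1)^d$ such cubes. $\square$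

What does soficness say about a cut? A *rectangle* in a product $P\times Q$ is a set $P'\times Q'$.

**Lemma 5 (supports).** Let $\pi:Y\to X'$ be a factor map of radius $r$ onto a subshift $X'$, where $Y\subseteq\mathcal B^{\mathbb Z^d}$ is an SFT with forbidden patterns of shape $[0,R]^d$; let $\rho=\max(R,r)$. For finite $K$ and finite $L\subset K^c$, the set of pairs $(\alpha,\beta)$ of patterns on $K$ and $L$ with $\alpha\beta\in\mathcal L_{K\cup L}(X')$ is a union of at most $|\mathcal B|^{|S_\rho(K)|}$ rectangles.

*Proof.* Write $S=S_\rho(K)$. For $s\in\mathcal B^S$ take the rectangle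
$$\{\pi(y)_K:y\in Y,\ y_S=s\}\times\{\pi(y')_L:y'\in Y,\ y'_S=s\}.$$
Every allowed pair lies in one of these: lift a point showing $\alpha\beta$ to $y\in Y$, and take $s=y_S$. Conversely let $y_S=y'_S=s$, and let $y''$ equal $y$ on $K$ and $y'$ on $K^c$. A window that meets both $K$ and $K^c$ has all its cells within $R\le\rho$ of both, so it lies in $S$, where $y=y'=y''$; any other window lies in $K$ or in $K^c$. So no window of $y''$ shows a forbidden pattern and $y''\in Y$. Moreover $y''=y$ on $K+[-r,r]^d$, because the cells of this set outside $K$ lie in $S$; so $\pi(y'')_K=\pi(y)_K$. In the same way $\pi(y'')_L=\pi(y')_L$. So the whole rectangle consists of allowed pairs. $\square$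

**A first attempt: demand mirror images.** We want strong dependence across the cut, so one may try the subshift $X'$ of configurations in which every complete box is *symmetric*. The two halves then determine each other. But this is too much: $X'$ is not sofic, so it does not bear on the question. To see this, let $\alpha$ run over the $M$ patterns on $K$ with the roles and $\delta$'s of a complete box on $\Lambda$, bits $b=0$ on $\{v_1=v_2\}$ and arbitrary bits on $\{v_1<v_2\}$; let $\beta$ run over the $M$ patterns on $L$ with the roles and $\delta$'s of a complete box and arbitrary bits. Then $\alpha\beta\in\mathcal L_\Lambda(X')$ exactly when the bits of $\beta$ are the $\tau$-image of those of $\alpha$. (If they are, place $\alpha\beta$ in a sea of cells with all roles $m$, $\delta=b=0$: a complete box meeting $\Lambda$ equals $\Lambda$ by Lemma 1, and one outside $\Lambda$ would need a cell with role $a$.) A rectangle contained in this graph of a bijection has at most one element, so $M$ rectangles are needed. If $X'$ were sofic, Lemmas 4 and 5 would allow only $e^{O(n^{d-1})}$ of them, which is less than $M=2^{n^{d-1}(n-1)/2}$ for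 large $n$.

**The opposite condition is cheap.** For $X$ we ask that the bits of $\beta$ are *not* the $\tau$-image of those of $\alpha$. These pairs are covered by only $2D$ rectangles: for a cell $p$ with $p_1<p_2$ and $\varepsilon\in\{0,1\}$, take all $\alpha$ with $b(p)=\varepsilon$ and all $\beta$ with $b(p^\tau)=1-\varepsilon$. To certify asymmetry one names one cell. The rectangles overlap, though: a pair is covered once for each place where the halves differ. If we insist on a matrix with *equal* entries on these pairs, we get a multiple of $J-\Pi$, where $J$ is the $M\times M$ all-ones matrix and $\Pi$ is a permutation matrix, and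
$$\operatorname{rank}(J-\Pi)\ge\operatorname{rank}\Pi-\operatorname{rank}J=M-1.\tag{1}$$
For side $2$ and $d=2$ we have $M=2$, and $J-\Pi$ is $\begin{pmatrix}0&1\\1&0\end{pmatrix}$ or the identity, according to the order of the columns.

So support patterns cannot distinguish $X$ from an innocent shift, but numbers can. Two things must be shown: that an equal-entropy cover forces a small *rank* of an actual matrix of probabilities, and that for $X$ these probabilities really are equal on the asymmetric boxes.

## 5. An area law for rank

A shift-invariant probability measure $\mu$ on $Z\subseteq\mathcal A^{\mathbb Z^d}$ has entropy $h(\mu)=\inf_nn^{-d}H_\mu(x_{[0,n)^d})$, where $H$ is Shannon entropy; the infimum is also the limit. The variational principle for $\mathbb Z^d$-actions (Misiurewicz 1976) says $h(Z)=\sup_\mu h(\mu)$. Each $H_\mu(x_{[0,n)^d})$ is a continuous function of finitely many cylinder probabilities, so $\mu\mapsto h(\mu)$ is an infimum of weak* continuous functions, hence upper semicontinuous, and the supremum is attained on the compact set of invariant measures. A maximizing $\mu$ is a *measure of maximal entropy*, or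 *mme*. By the infimum formula,
$$H_\mu(z_L)\ge|L|\,h(Z)\quad\text{for every mme $\mu$ of $Z$ and every cube }L.\tag{2}$$
We write $[p]$ for the cylinder of configurations showing the pattern $p$, and $h_2(t)=-t\log t-(1-t)\log(1-t)$.

The *nonnegative rank* of a matrix with nonnegative entries is the least number of nonnegative rank-one matrices that sum to it; it is at least the rank.

**Definition (MRF).** For finite $U$ let $\partial^RU=\{v\notin U:\operatorname{dist}(v,U)\le R\}$. A probability measure $\nu$ on $\mathcal B^{\mathbb Z^d}$ is a *range-$R$ Markov random field* (MRF) if for all finite $U$ and all finite $V$ disjoint from $U\cup\partial^RU$, $y_U$ and $y_V$ are conditionally independent given $y_{\partial^RU}$. For example, a product measure is an MRF of every range.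

**Theorem B (area law; necessary condition for equal-entropy covers).** Let $\pi:Y\to X$ be a factor map, $Y$ a $\mathbb Z^d$ SFT, $h(Y)=h(X)$. There are constants $C,\rho$ (depending on $\pi$) such that for every measure of maximal entropy $\mu$ of $X$, every finite $K\subset\mathbb Z^d$ and every finite $L\subset\mathbb Z^d\setminus K$, the matrix $\big(\mu[x_K=\alpha,x_L=\beta]\big)_{\alpha,\beta}$ has rank (even nonnegative rank) at most $C^{|S_\rho(K)|}$.

In Theorem B, $X$ is any subshift with such a cover. The next theorem is about the $X$ of Section 3.

**Theorem C.** For the $X$ of Theorem A: (i) no measure of maximal entropy of $X$ is the image, under a block code, of a finite-range Markov random field on a finite alphabet; on half-cubes of side $n$ the rank in Theorem B is at least $2^{n^{d-1}(n-1)/2}-1$, although the boundary has size $O(n^{d-1})$. (ii) $\inf\{h(Y):Y\text{ an SFT factoring onto }X\}=h(X)$, and the infimum is not attained.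

## 6. Exchangeable patterns have equal measure

**Definition (exchangeable).** Patterns $p,q\in\mathcal A^\Gamma$ ($\Gamma$ finite) are *exchangeable* in $Z$ if for all $w\in\mathcal A^{\Gamma^c}$: $pw\in Z\iff qw\in Z$. By shift-invariance the same then holds at all translates.

**Example.** In the one-dimensional shift over $\{0,1\}$ forbidding $11$, the words $000$ and $010$ are exchangeable: the outer zeros protect the middle letter.

**Lemma 6.** If $\mu$ is an mme of a subshift $Z$ and $p,q$ are exchangeable, then $\mu[p]=\mu[q]$.

*Proof.* The plan: if the two probabilities differed, re-randomizing with fair coins would create a positive density of extra entropy. Assume $p\ne q$ and $\theta:=\mu[p]+\mu[q]>0$; otherwise there is nothing to prove.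

**Step 1: set up many independent places.** By invariance translate so that $\Gamma\subset[0,N)^d$. Let $L=[0,mN)^d$ and $V=N\{0,\dots,m-1\}^d$. The sets $v+\Gamma$, $v\in V$, are disjoint and contained in $L$. Let $z\sim\mu$.

**Step 2: re-randomize.** For each $v\in V$ with $z_{v+\Gamma}\in\{p,q\}$ replace this pattern by $p$ or $q$ according to an independent fair coin; call the result $z'$. By exchangeability, used finitely many times, $z'\in Z$ almost surely. Let $\varphi(z)$ be $z$ with every pattern from $\{p,q\}$ at places $v+\Gamma$, $v\in V$, replaced by $p$. Then $\varphi(z')=\varphi(z)$, and $\varphi(z)_{v+\Gamma}=p$ exactly when $z_{v+\Gamma}\in\{p,q\}$, an event of probability $\theta$.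

**Step 3: compare the entropies of $z_L$ and $z'_L$.** Given $\varphi(z)_L$, the pattern $z'_L$ amounts to one fair bit for each $v\in V$ with $\varphi(z)_{v+\Gamma}=p$; the expected number of such $v$ is $m^d\theta$. Since $\varphi(z)_L$ is a function of $z'_L$,
$$H(z'_L)=H(\varphi(z)_L)+m^d\theta\log2.$$
On the other side $z_L$ is determined by $\varphi(z)_L$ and the patterns $z_{v+\Gamma}$, $v\in V$. If $\varphi(z)_{v+\Gamma}=p$ then $z_{v+\Gamma}$ is $p$ with conditional probability $\mu[p]/\theta$ and $q$ otherwise; if not, it equals $\varphi(z)_{v+\Gamma}$. Hence
$$H(z_L)\le H(\varphi(z)_L)+\sum_{v\in V}H(z_{v+\Gamma}\mid\varphi(z)_{v+\Gamma})=H(\varphi(z)_L)+m^d\theta\,h_2(\mu[p]/\theta).$$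

**Step 4: contradict the pattern count unless the bit is fair.** Put $\kappa=\theta\big(\log2-h_2(\mu[p]/\theta)\big)$. Since $z'_L$ takes values in $\mathcal L_L(Z)$, Step 3 and (2) give
$$\log|\mathcal L_L(Z)|\ge H(z'_L)\ge H(z_L)+m^d\kappa\ge(mN)^dh(Z)+m^d\kappa.$$
Divide by $(mN)^d$ and let $m\to\infty$: $h(Z)\ge h(Z)+\kappa/N^d$. So $\kappa\le0$, that is, $h_2(\mu[p]/\theta)\ge\log2$. This forces $\mu[p]/\theta=\tfrac12$. $\square$

In the example above, every mme therefore gives $000$ and $010$ the same measure. In a full shift all patterns of a given shape are exchangeable, so the uniform product measure is its only mme.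

Equality would be useless if both sides were zero. The next lemma excludes this.

**Lemma 7.** Let $p$ be a pattern on $[1,n]^d$ such that overwriting any $v+[1,n]^d$ in any $z\in Z\subseteq\mathcal A^{\mathbb Z^d}$ by $p$ gives an element of $Z$. Then $\mu[p]>0$ for every mme $\mu$ of $Z$.

*Proof.* Suppose $\mu[p]=0$. We insert $p$ sparsely; the choice of places gains more entropy than the overwriting loses. Let $L=[1,mn]^d$, $V=n\{0,\dots,m-1\}^d$, $z\sim\mu$, so that $L$ is the disjoint union of the cubes $v+[1,n]^d$, $v\in V$. Let $W\subset V$ be random, independent of $z$, containing each $v$ independently with probability $t$, and let $z'\in Z$ be $z$ with $v+[1,n]^d$ overwritten by $p$ for all $v\in W$. Almost surely $p$ does not occur in $z$, so $W=\{v\in V:z'_{v+[1,n]^d}=p\}$ is a function of $z'_L$. Given $W$, the pattern $z'_L$ still shows $z$ on the part of $L$ that is not overwritten, and the overwritten part carried entropy at most $|W|n^d\log|\mathcal A|$. Since $\mathbb E|W|=tm^d$,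
$$\log|\mathcal L_L(Z)|\ge H(z'_L)=H(W)+H(z'_L\mid W)\ge m^dh_2(t)+H(z_L)-t\,m^dn^d\log|\mathcal A|.$$
As $h_2(t)/t\to\infty$ when $t\to0$, we can fix $t$ with $\kappa:=h_2(t)-tn^d\log|\mathcal A|>0$. By (2), $\log|\mathcal L_L(Z)|\ge(mn)^dh(Z)+m^d\kappa$ for all $m$. Dividing by $(mn)^d$ and letting $m\to\infty$ gives $h(Z)\ge h(Z)+\kappa/n^d$, a contradiction. $\square$

## 7. From equal entropy to small rank: proof of Theorem B

**Lemma 8** (cf. Lanford–Ruelle, Burton–Steif). Every mme $\nu$ of an SFT $Y$ whose forbidden patterns all have shape $[0,R]^d$, $R\ge1$, is a range-$R$ MRF.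

*Proof.* Let $U,V$ be as in the definition of an MRF, $S=\partial^RU$, $\Gamma=U\cup S\cup V$. Two cells of a window are at distance at most $R$, so a window that meets $U$ lies in $U\cup S$.

**Step 1: find exchangeable patterns.** Suppose $u'sv\in\mathcal L_\Gamma(Y)$ and $us\in\mathcal L_{U\cup S}(Y)$. If $y\in Y$ and $y_\Gamma=u'sv$, replace $y_U$ by $u$. Windows meeting $U$ now show subpatterns of $us$, which are allowed; the other windows are unchanged. So the result is in $Y$. The converse replacement, from $usv$ to $u'sv$, works in the same way, since $u's\in\mathcal L_{U\cup S}(Y)$. Thus $usv$ and $u'sv$ are exchangeable, and $\nu[usv]=\nu[u'sv]$ by Lemma 6.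

**Step 2: read off the conditional law.** Let $\nu[sv]>0$. Then $\nu[u'sv]>0$ for some $u'$, so $u'sv\in\mathcal L_\Gamma(Y)$. By Step 1 all $u$ with $us\in\mathcal L_{U\cup S}(Y)$ have $\nu[usv]=\nu[u'sv]$; all other $u$ have $\nu[usv]=0$. So the conditional law of $y_U$ given $(s,v)$ is uniform on $\{u:us\in\mathcal L_{U\cup S}(Y)\}$, which does not depend on $v$. This is the conditional independence. $\square$

**Lemma 9.** Let $\nu$ be a range-$R$ MRF on $\mathcal B^{\mathbb Z^d}$, let $\pi$ be a block code of radius $r$, $\mu=\pi_*\nu$, $\rho=\max(R,r)$. For finite $K$ and finite $L\subset K^c$ the matrix $(\mu[x_K=\alpha,x_L=\beta])_{\alpha,\beta}$ has nonnegative rank at most $|\mathcal B|^{|S_\rho(K)|}$.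

*Proof.* We show that, given $y$ on the layer $S=S_\rho(K)$, the two sides are independent. Let
$$U=\{v:\operatorname{dist}(v,K^c)>\rho\}\subset K,\qquad V=(L+[-r,r]^d)\setminus S.$$

**Step 1: check the geometry.**

- $\partial^RU\subset K\setminus U\subset S$. Points within $R\le\rho$ of $U$ cannot be in $K^c$; and a point of $K\setminus U$ is at distance $0$ from $K$ and at most $\rho$ from $K^c$.
- $K+[-r,r]^d\subset U\cup S$. A point within $r\le\rho$ of $K$ that is not in $U$ is within $\rho$ of $K^c$. So $x_K$ is a function of $y_{U\cup S}$.
- Points of $L+[-r,r]^d$ are within $r\le\rho$ of $K^c$, so not in $U$. So $x_L$ is a function of $y_{V\cup S}$, and $V$ is disjoint from $U\cup S$.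
- $S\cap U=\emptyset$, from the definitions.

**Step 2: get independence given $y_S$.** Apply the MRF property to $U$ and the finite set $(S\cup V)\setminus\partial^RU$, which is disjoint from $U\cup\partial^RU$: the conditional law of $y_U$ given $y_{S\cup V}$ depends only on $y_{\partial^RU}$. Since $\partial^RU\subset S$, it is also the conditional law of $y_U$ given $y_S$. So $y_U$ and $y_V$ are conditionally independent given $y_S$, and hence so are $x_K$ and $x_L$.

**Step 3: decompose the matrix.** Summing over the $s\in\mathcal B^S$ with $\nu[s]>0$,
$$\mu[x_K=\alpha,x_L=\beta]=\sum_s\nu[s]\;\nu(x_K=\alpha\mid y_S=s)\;\nu(x_L=\beta\mid y_S=s),$$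
a sum of at most $|\mathcal B|^{|S|}$ nonnegative matrices of rank one. $\square$

Compare with Lemma 5: there the layer gave a *union* of rectangles; here it gives a *sum*.

**Proof of Theorem B.** Let $\pi:Y\to X$ be as in the theorem, of radius $r$, $Y\subseteq\mathcal B^{\mathbb Z^d}$ with forbidden patterns of shape $[0,R]^d$, and let $\mu$ be an mme of $X$.

**Step 1: lift $\mu$ to an invariant measure.** The set of probability measures on $Y$ projecting to $\mu$ is nonempty: the functional $f\circ\pi\mapsto\int f\,d\mu$ on $\{f\circ\pi:f\in C(X)\}$ has norm $1$ and sends $1$ to $1$, and a Hahn–Banach extension of norm $1$ to $C(Y)$ is given by such a measure. The set is weak* compact, convex, and, since $\mu$ is invariant, shift-invariant. Average one of its elements over the shifts by $[0,n)^d$ and take a weak* limit point as $n\to\infty$: this is a shift-invariant $\nu$ with $\pi_*\nu=\mu$.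

**Step 2: $\nu$ is an mme of $Y$.** Since $x_{[0,n)^d}$ is a function of $y_{[-r,n+r)^d}$, we have $H_\mu(x_{[0,n)^d})\le H_\nu(y_{[-r,n+r)^d})$; divide by $n^d$ and let $n\to\infty$ to get $h(\mu)\le h(\nu)$. Therefore
$$h(Y)\ge h(\nu)\ge h(\mu)=h(X)=h(Y).$$
This is the only place where equality of entropies is used.

**Step 3: apply the lemmas.** By Lemma 8, $\nu$ is a range-$R$ MRF. By Lemma 9 the matrix has nonnegative rank at most $C^{|S_\rho(K)|}$ with $C=|\mathcal B|$ and $\rho=\max(R,r)$. These do not depend on $\mu$, $K$ or $L$. $\square$

## 8. The rank of $X$ across the mirror: proof of Theorem C(i)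

Let $\mu$ be any mme of $X$, $n\ge2$, and let $\Lambda,K,L,D,M$ be as in Section 4.

**Step 1: all asymmetric boxes on $\Lambda$ are equally likely.** Let $p,q$ be asymmetric complete box patterns on $\Lambda$. If $pw\in X$ then $qw\in X$ by Lemma 2, and conversely; so $p,q$ are exchangeable, and Lemma 6 gives $\mu[p]=\mu[q]=:c_n$. Such patterns exist, because $n\ge2$, and Lemmas 2 and 7 give $c_n>0$. Symmetric complete box patterns have $\mu$-measure $0$, since they do not occur in $X$.

**Step 2: find $J-\Pi$ in the matrix.** In $(\mu[x_K=\alpha,x_L=\beta])$ take the rows $\alpha$ with the roles and $\delta$'s of a complete box on $\Lambda$, $b=0$ on $\{v_1=v_2\}$, and arbitrary bits on $\{v_1<v_2\}$; take the columns $\beta$ with the roles and $\delta$'s of a complete box and arbitrary bits. This is an $M\times M$ submatrix. Each $\alpha\beta$ is a complete box pattern on $\Lambda$, symmetric exactly when the bits of $\beta$ are the $\tau$-image of those of $\alpha$. So by Step 1 the submatrix is $c_n(J-\Pi)$ with $\Pi$ a permutation matrix, and (1) gives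
$$\operatorname{rank}\big(\mu[x_K=\alpha,x_L=\beta]\big)\ge2^{n^{d-1}(n-1)/2}-1.\tag{3}$$

**Step 3: compare volume with area.** Suppose $\mu$ is the image under a block code of a finite-range MRF over a finite alphabet. Lemma 9, Lemma 4 and (3) give constants $C,\rho$ with
$$2^{n^{d-1}(n-1)/2}-1\le C^{\,2d(2\rho+1)^dn^{d-1}}\qquad\text{for all }n\ge2.\tag{4}$$
The exponent on the left grows like $n^d$ and the one on the right like $n^{d-1}$, so (4) is false for large $n$. This proves Theorem C(i): the rank bound is (3), and the boundary bound is Lemma 4. $\square$

**No SFT of equal entropy covers $X$.** If an SFT $Y$ with $h(Y)=h(X)$ factored onto $X$, apply Theorem B to an mme of $X$, which exists by Section 5. With Lemma 4 and (3) it gives (4) again, which is false. In view of Lemma 3, the only part of Theorem A left to prove is that $X$ is sofic.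

## 9. Certifying asymmetry by local rules: $X$ is sofic

We must build an SFT above $X$. The certificate for one box is simple: name a cell $(i,j,w)$ with $b=0$ whose mirror cell has $b=1$. Two tasks must be done locally. First, compare two distant cells: mark the coordinate $i$ by the sign $P$ and $j$ by $Q$, with a column label $c$ and a row label $r$ that meet on the diagonal. Second, make sure that *every complete box* contains a named cell, although local rules cannot see whether a corner belongs to a complete box. So the last corner of a would-be box starts a search through the box, which may end at a named cell or at any cell where the box structure is visibly broken.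

**Definition (sound).** Call $u$ *sound* in $x$ if:

- (S1) for each $i$ with $\operatorname{role}_i(u)\ne a$: $\operatorname{role}_i(u-e_i)\in\{a,m\}$, and $\operatorname{role}_j(u-e_i)=\operatorname{role}_j(u)$ for $j\ne i$;
- (S2) if $\operatorname{role}_1(u)=\operatorname{role}_2(u)=a$ then $\delta(u)=1$; if exactly one of them is $a$ then $\delta(u)=0$; if neither is $a$ then $\delta(u)=\delta(u-e_1-e_2)$;
- (S3) if $\operatorname{role}_1(u)=\operatorname{role}_2(u)=z$ then $\delta(u)=1$.

Soundness is a local condition. All cells of a complete box are sound. Indeed, if $\operatorname{role}_i(u)\ne a$ then $u-e_i$ is still in the box and is not last in direction $i$, which gives (S1). For (S2), in relative coordinates: if $u_1=u_2=1$ then $\delta=1$; if exactly one is $1$ then $u_1\ne u_2$ and $\delta=0$; if neither is $1$ then $u-e_1-e_2$ is in the box with the same difference of coordinates. For (S3), $u_1=n_1=n_2=u_2$.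

**Definition (the SFT $Y_0$).** The alphabet is $\mathcal A\times\{0,P,Q\}^2\times\{0,1\}^{d+1}$, with letters $(x(u);c(u),r(u);F_0(u),\dots,F_d(u))$. The rules are:

- (K1) if $\operatorname{role}_2(u)\ne a$ and $\operatorname{role}_2(u-e_2)\ne z$ then $c(u)=c(u-e_2)$; if $\operatorname{role}_1(u)\ne a$ and $\operatorname{role}_1(u-e_1)\ne z$ then $r(u)=r(u-e_1)$;
- (K2) if $\delta(u)=1$ then $c(u)=r(u)$;
- (K3) $(c,r)(u)=(P,Q)\Rightarrow b(u)=0$; $(c,r)(u)=(Q,P)\Rightarrow b(u)=1$;
- (F0) $F_0(u)=1$ only if $u$ is not sound or $(c,r)(u)=(P,Q)$;
- (Fi) for $1\le i\le d$: if $F_i(u)=1$ then $F_{i-1}(u)=1$, or [$\operatorname{role}_i(u)\ne a$ and $F_i(u-e_i)=1$];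
- (T) if $\operatorname{role}(u)=(z,\dots,z)$ then $F_d(u)=1$.

Here $F_0=1$ means "the search may end here", and $F_i=1$ means "a search in directions $-e_i,\dots,-e_1$ from here is answered". Let $\pi_0$ be the projection to $x$; it is continuous and commutes with shifts.

**Example ($d=2$, side $2$).** Let $b(1,2)=0$, $b(2,1)=1$, and name $(1,2)$. With $c=P,Q$ on columns $q_1=1,2$ and $r=P,Q$ on rows $q_2=1,2$, the labels $(c,r)$ at $(1,1),(1,2),(2,1),(2,2)$ are $(P,P),(P,Q),(Q,P),(Q,Q)$. Put $F_0=1$ at $(1,2)$ only; $F_1=1$ at $(1,2)$ and $(2,2)$; $F_2(2,2)=1$. Rule (T) at $(2,2)$ holds, and the search runs $F_2(2,2)\to F_1(2,2)\to F_1(1,2)\to F_0(1,2)$.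

**Proposition 10.** $\pi_0(Y_0)=X$. In particular $X$ is sofic.

**Step 1: $\pi_0(Y_0)\subseteq X$.** We show that every complete box under a point of $Y_0$ is asymmetric. Let $R$ be a complete box of $x=\pi_0(y)$, in relative coordinates, and $u$ its corner with all roles $z$. By (T), $F_d(u)=1$. By rule (Fi) with $i=d$, either $F_{d-1}=1$ at the present cell or we may step by $-e_d$ and keep $F_d=1$; steps are not allowed where $\operatorname{role}_d=a$, so we stay in $R$ and reach a cell of $R$ with $F_{d-1}=1$. Continue in the directions $-e_{d-1},\dots,-e_1$ and reach $p\in R$ with $F_0(p)=1$. As cells of a complete box are sound, (F0) gives $(c,r)(p)=(P,Q)$.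

Write $p=(i,j,w)$. By (K2), $i\ne j$, since on the diagonal $\delta=1$ and $c=r$. By (K3), $b(p)=0$. If $u,u-e_2\in R$ then $\operatorname{role}_2(u)\ne a$ and $\operatorname{role}_2(u-e_2)\ne z$, so by (K1) inside $R$ the label $c$ is constant along $e_2$; likewise $r$ is constant along $e_1$. Now follow the labels through the diagonal:
$$c(i,j,w)=P\ \Rightarrow\ c(i,i,w)=P\ \Rightarrow\ r(i,i,w)=P\ \Rightarrow\ r(j,i,w)=P,$$
$$r(i,j,w)=Q\ \Rightarrow\ r(j,j,w)=Q\ \Rightarrow\ c(j,j,w)=Q\ \Rightarrow\ c(j,i,w)=Q.$$
The middle implications are (K2), the others (K1). So $(c,r)(j,i,w)=(Q,P)$, and (K3) gives $b(j,i,w)=1\ne b(i,j,w)$. Hence $R$ is asymmetric.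

**Step 2: labels $c,r$ over a given $x\in X$.** We now start the inclusion $X\subseteq\pi_0(Y_0)$. The complete boxes of $x$ are disjoint (Lemma 1) and asymmetric. For each complete box $R$ choose, in relative coordinates, $(i,j,w)$ with $b(i,j,w)=0$, $b(j,i,w)=1$; this is possible after interchanging $i$ and $j$ if needed, and $i\ne j$. For $q=(q_1,q_2,w)\in R$ with this same $w$ set
$$c(q)=P\text{ if }q_1=i,\quad c(q)=Q\text{ if }q_1=j;\qquad r(q)=P\text{ if }q_2=i,\quad r(q)=Q\text{ if }q_2=j.$$
Set $c=0$, $r=0$ in all other cases, in particular outside all complete boxes.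

(K2): in the chosen plane of a box, $\delta(q)=1$ means $q_1=q_2$, and then $c(q)=r(q)$; everywhere else $c=r=0$. (K3): $(P,Q)$ occurs only at a chosen cell $(i,j,w)$, where $b=0$, and $(Q,P)$ only at its mirror cell $(j,i,w)$, where $b=1$. (K1), first part: if $u,u-e_2$ lie in the same complete box, then $c(u)=c(u-e_2)$, because $c$ depends there only on $q_1$ and on the coordinates $3,\dots,d$. If both lie outside all complete boxes, both labels are $0$. If $u$ is in a complete box not containing $u-e_2$, then $\operatorname{role}_2(u)=a$; if $u-e_2$ is in a complete box not containing $u$, then $\operatorname{role}_2(u-e_2)=z$; in both cases the rule is vacuous. The second part is the same with the indices $1,2$ interchanged and $r$ for $c$.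

**Step 3: flags over $x$.** We set as many flags as the rules permit. Put $F_0(u)=1$ if and only if $u$ is not sound or $(c,r)(u)=(P,Q)$; so (F0) holds. For $i\ge1$ put $F_i(u)=0$ if and only if there is $N\ge1$ with
$$\operatorname{role}_i(u-le_i)\ne a\ (0\le l<N-1),\quad\operatorname{role}_i(u-(N-1)e_i)=a,\quad F_{i-1}(u-le_i)=0\ (0\le l<N).$$
Such an $N$ is unique: $N-1$ is the first $l$ at which the role $a$ appears.

(Fi) holds. We check the contrapositive: suppose $F_{i-1}(u)=0$, and $\operatorname{role}_i(u)=a$ or $F_i(u-e_i)=0$. If $\operatorname{role}_i(u)=a$, then $N=1$ shows $F_i(u)=0$. If $\operatorname{role}_i(u)\ne a$ and $F_i(u-e_i)=0$ with value $N'$, then $N=N'+1$ shows $F_i(u)=0$.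

Taking $l=0$ in the definition we also get
$$F_i(q)=0\ \Rightarrow\ F_{i-1}(q)=0\ \Rightarrow\ \cdots\ \Rightarrow\ F_0(q)=0.\tag{5}$$

**Step 4: rule (T).** We show that an unanswered search would reveal a complete box without a named cell. Let $\operatorname{role}(u)=(z,\dots,z)$ and suppose $F_d(u)=0$. By downward induction on $i=d+1,d,\dots,1$ we prove:

> $(H_i)$ There are $n_j\ge2$ $(j\ge i)$ such that every $p=u-\sum_{j\ge i}k_je_j$ with $0\le k_j\le n_j-1$ (call this set $\mathrm{Tr}_i$) satisfies $F_{i-1}(p)=0$; $\operatorname{role}_j(p)=z$ for $j<i$; and for $j\ge i$, $\operatorname{role}_j(p)=z,\,m,\,a$ according as $k_j=0$, $0<k_j<n_j-1$, $k_j=n_j-1$.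

$(H_{d+1})$ is the assumption, with $\mathrm{Tr}_{d+1}=\{u\}$. Assume $(H_{i+1})$, where $1\le i\le d$.

*Along the lines in direction $-e_i$.* For $p\in\mathrm{Tr}_{i+1}$ we have $F_i(p)=0$; let $N(p)$ be the corresponding $N$. All cells $p-le_i$, $0\le l<N(p)$, have $F_{i-1}=0$, hence $F_0=0$ by (5), hence are sound. As $\operatorname{role}_i(p)=z\ne a$, we have $N(p)\ge2$. For $l<N(p)-1$ we have $\operatorname{role}_i(p-le_i)\ne a$, so (S1) at $p-le_i$ in direction $i$ says that $\operatorname{role}_i(p-(l+1)e_i)\in\{a,m\}$ and that the other roles do not change from $p-le_i$ to $p-(l+1)e_i$. So along the line the other roles are those of $p$, and $\operatorname{role}_i(p-le_i)$ is $z$ for $l=0$, $m$ for $0<l<N(p)-1$, and $a$ for $l=N(p)-1$.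

*All the lines have the same length.* Let $p,\,p-e_j\in\mathrm{Tr}_{i+1}$ with $j>i$; then $k_j<n_j-1$ at $p$, so $\operatorname{role}_j(p)\ne a$. Put $\ell=\min(N(p),N(p-e_j))-1$. The cell $p-\ell e_i$ is sound, with $\operatorname{role}_j(p-\ell e_i)=\operatorname{role}_j(p)\ne a$. So (S1) in direction $j$ gives $\operatorname{role}_i(p-e_j-\ell e_i)=\operatorname{role}_i(p-\ell e_i)$. By the choice of $\ell$ one of these is $a$, hence both are. Since $N-1$ is the first place with role $a$ on each line, and it is at least $\ell$ on both lines, $N(p)=N(p-e_j)=\ell+1$. As $\mathrm{Tr}_{i+1}$ is a rectangle, any two of its cells are joined by such steps, so $N$ is constant on it; call the value $n_i\ge2$. Together with the previous paragraph this is $(H_i)$.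

*Conclusion of the step.* By $(H_1)$, $R=\mathrm{Tr}_1$ is a rectangle with the roles of a complete box, and all its cells satisfy $F_0=0$, so they are sound and not labelled $(P,Q)$. In relative coordinates, (S2) gives $\delta(q)=1\iff q_1=q_2$, by induction on $\min(q_1,q_2)$: if the minimum is $1$, the first two clauses of (S2) decide; otherwise $\delta(q)=\delta(q-e_1-e_2)$ with $q-e_1-e_2\in R$. The corner $u$ has relative coordinates $(n_1,n_2,\dots)$, and (S3) gives $\delta(u)=1$, so $n_1=n_2$. Thus $R$ is a complete box of $x$ with no cell labelled $(P,Q)$. But in Step 2 every complete box received one, a contradiction. So $F_d(u)=1$ and (T) holds.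

All rules hold, so the labelled configuration is in $Y_0$ and projects to $x$. Hence $\pi_0(Y_0)=X$, and Proposition 10 is proved. $\square$

With Section 8 and Lemma 3, this completes the proof of Theorem A. $\blacksquare$

## 10. Covers of entropy close to $h(X)$: proof of Theorem C(ii)

That SFT covers of entropy arbitrarily close to $h(X)$ exist is attributed to Desai (2006). Here is a proof valid for every sofic $X$. The idea: cut space into large cubes, and in the interior of each cube let the cover use only one preferred preimage for each image and each boundary condition. Then only the rims carry extra entropy.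

**Step 1: normalize the cover.** Let $\pi:Y\to X$ be an SFT cover of radius $r$. Replace each $y$ by the configuration whose letter at $v$ is the pattern $y_{v+[-r,r]^d}$. The set of these is again an SFT, defined by the consistency of adjacent letters and the rules of $Y$, and it is conjugate to $Y$. So we may assume that $\pi$ acts letter by letter, and that the forbidden patterns of $Y\subset\mathcal B^{\mathbb Z^d}$ have shape $[0,R]^d$, $R\ge1$.

**Step 2: define $Y_N$.** For $N>2R$ let $Q=[0,N)^d$ and $I=[R,N-R)^d$; call $Q\setminus I$ the rim. For each pair $(s,\xi)$, with $s$ a pattern on $Q\setminus I$ and $\xi$ a pattern on $I$ over the alphabet of $X$, for which some $t\in\mathcal B^I$ satisfies $st\in\mathcal L_Q(Y)$ and $\pi(t)=\xi$, choose one such $t=t(s,\xi)$. Let $Y_N$ be the set of pairs $(y,k)$ such that $y\in Y$; $k:\mathbb Z^d\to(\mathbb Z/N)^d$ satisfies $k(v+e_i)=k(v)+e_i$; and whenever $k(v)=0$ the pattern $y_{v+Q}$ has the form $s\,t(s,\xi)$. These are local rules, so $Y_N$ is an SFT once it is nonempty, and $(y,k)\mapsto\pi(y)$ maps it into $X$.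

**Step 3: the map is onto.** Given $y\in Y$, put $k(v)=v\bmod N$ and replace, in each cell $v+Q$ with $v\in N\mathbb Z^d$, the interior pattern by $t(s,\xi)$, where $s$ is the rim pattern of $y$ and $\xi$ the interior pattern of $\pi(y)$ in that cell; $t(s,\xi)$ is defined, since the original interior of $y$ is a candidate. A window meeting some interior $v+I$ lies inside $v+Q$, as $v+I$ keeps distance $R$ from the outside of the cell; there the pattern is in $\mathcal L_Q(Y)$, so the window is allowed. The other windows meet no interior and are unchanged. So the result is in $Y$, and with $k$ it is in $Y_N$. Its image is $\pi(y)$: the rims are unchanged and the interiors map to the same $\xi$. As $\pi$ is onto, $Y_N$ is nonempty and covers $X$.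

**Step 4: count.** A pattern of $Y_N$ on $[0,mN)^d$ is determined by the phase $k(0)$ and, in each of the at most $(m+1)^d$ cells that meet $[0,mN)^d$, by the $X$-pattern and the rim pattern of the cell. Hence
$$|\mathcal L_{[0,mN)^d}(Y_N)|\le N^d\Big(|\mathcal L_{[0,N)^d}(X)|\cdot|\mathcal B|^{N^d-(N-2R)^d}\Big)^{(m+1)^d}.$$
Take logarithms, divide by $(mN)^d$ and let $m\to\infty$:
$$h(X)\le h(Y_N)\le N^{-d}\log|\mathcal L_{[0,N)^d}(X)|+\big(1-(1-2R/N)^d\big)\log|\mathcal B|.$$
As $N\to\infty$ the right side tends to $h(X)$. Since $h(Y)\ge h(X)$ for every SFT cover $Y$, the infimum of the entropies of SFT covers equals $h(X)$. For the $X$ of Section 3 it is not attained, by Theorem A. $\blacksquare$
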